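\title{MF or purely infinite: a dichotomy for minimal actions of free groups}

\begin{abstract}
Let the free group $F_r$, $r\ge2$, act minimally on the Cantor set, or on any compact metrizable space $X$. We prove that the reduced crossed product $C(X)\rtimes_{\mathrm{red}}F_r$ is an MF algebra if $X$ carries an invariant probability measure, and is simple and purely infinite if it does not. This answers a question of Kerr and Nowak. The purely infinite half holds for minimal actions of Powers groups on compact Hausdorff spaces, and topological freeness is not needed. The proof does not use almost unperforation of the type semigroup. It replaces paradoxical decompositions by fractional ones, given by continuous weights in place of sets, and turns them into elements that are bounded below by a Powers-type averaging normalized by $N^{-1/2}$.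
\end{abstract}

\section{Introduction}\label{sec:intro}

An action of a group on a compact space either preserves a probability measure or does not. In the first case mass is conserved, and one expects the crossed product $C^*$-algebra to be finite in a strong sense. In the second case one expects room to fit several copies of a set into itself, and hence an infinite algebra. We show that for minimal actions of free groups both expectations hold in their strongest form.

Throughout, groups are discrete and act by homeomorphisms, spaces are nonempty, and $F_r$ is the free group on $r\ge2$ generators. We write $(t.f)(x)=f(t^{-1}x)$ for a function $f$ on $X$, so that $s.(t.f)=(st).f$ and $t.1_Y=1_{tY}$. An action on a compact Hausdorff space $X$ is \emph{minimal} if $\emptyset$ and $X$ are the only closed invariant sets; equivalently, every orbit is dense. In that case finitely many translates of any nonempty open set $U$ cover $X$, because $\bigcup_t tU$ is open, invariant and nonempty, hence equal to the compact space $X$. The action is \emph{topologically free} if the fixed point set of each $t\ne e$ has empty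 interior. A probability measure on $X$ is a Radon probability measure, that is, a state $\mu$ on $C(X)$, and it is \emph{invariant} if $\mu(t.f)=\mu(f)$ for all $t$ and $f$. Every invariant Borel probability measure defines an invariant state, so the existence question is the same for Borel and for Radon measures.

\subsection{Finite and infinite $C^*$-algebras}\label{sub:finite}

A unital $C^*$-algebra $A$ is \emph{finite} if $v^*v=1$ implies $vv^*=1$, and \emph{stably finite} if every matrix algebra $M_n(A)$ is finite. A separable $C^*$-algebra is an \emph{MF algebra} if it embeds into $\prod_nM_{k_n}/\bigoplus_nM_{k_n}$ for some sequence $(k_n)$; here the product consists of the bounded sequences of matrices and the sum of those that tend to zero in norm.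

A nonzero projection $p\in A$ is \emph{properly infinite} if there are $v_1,v_2\in A$ with $v_i^*v_i=p$ and $v_1v_1^*+v_2v_2^*\le p$. For $p=1$ this asks for two isometries with $v_1^*v_2=0$. For $a,b\in A_+$ write $a\precsim b$ if $d_n^*bd_n\to a$ for some sequence $(d_n)$ in $A$. The algebra $A$ is \emph{purely infinite} in the sense of Kirchberg and R\o rdam if it has no nonzero abelian quotient and $a\precsim b$ whenever $a,b\in A_+$ and $a$ lies in the closed two-sided ideal generated by $b$. We use three facts about a unital $C^*$-algebra $A\neq0$.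
\begin{itemize}
\item[(F1)] If $1$ is properly infinite, then $A$ is not finite and has no tracial state. Indeed $v_1v_1^*\le 1-v_2v_2^*\ne1$, and a tracial state $\tau$ would give $1\ge\tau(v_1v_1^*)+\tau(v_2v_2^*)=2$.
\item[(F2)] If $A$ has a faithful tracial state $\tau$, then $A$ is stably finite. Indeed $\tau_n=\operatorname{Tr}\otimes\tau$ is a faithful trace on $M_n(A)$, and $v^*v=1$ gives $\tau_n(1-vv^*)=0$.
\item[(F3)] If $A$ is purely infinite, then every nonzero projection in $A$ is properly infinite \cite[Theorem~4.16]{KR}.
\end{itemize}

\subsection{Paradoxical sets and the type semigroup}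

Let $F_r$ act on the Cantor set $X$, and let $\mathcal C_X$ be the collection of clopen subsets of $X$. To compare finitely many copies of clopen sets, consider sets $Z=\bigcup_{i=1}^nZ_i\times\{i\}\subseteq X\times\mathbb N$ with $Z_i\in\mathcal C_X$. Write $Z\sim Z'$ if there are $W_1,\dots,W_k\in\mathcal C_X$, $t_1,\dots,t_k\in F_r$ and $n_j,m_j\in\mathbb N$ with
\[
Z=\bigsqcup_jW_j\times\{n_j\},\qquad Z'=\bigsqcup_jt_jW_j\times\{m_j\}.
\]
The \emph{type semigroup} $S(X,F_r,\mathcal C_X)$ is the set of equivalence classes $[Z]$. The sum $[Z]+[Z']$ is $[Z\cup Z'']$, where $Z''$ is a translate of $Z'$ in the $\mathbb N$-coordinate that is disjoint from $Z$, and $x\le y$ means $y=x+z$ for some $z$. A clopen set $Y$ is identified with $Y\times\{1\}$. Thus $k[Y]\le n[Y]$ says that $k$ copies of $Y$ can be cut into clopen pieces and moved disjointly into $n$ copies of $Y$. The semigroup is \emph{almost unperforated} if $(n+1)x\le ny$ for some $n\in\mathbb N$ implies $x\le y$.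

A nonempty clopen set $Y$ is \emph{paradoxical} if there are pairwise disjoint clopen subsets $W_1,\dots,W_n,W'_1,\dots,W'_m$ of $Y$ and $t_1,\dots,t_n,s_1,\dots,s_m\in F_r$ with $Y=\bigcup_it_iW_i=\bigcup_js_jW'_j$; equivalently, $2[Y]\le[Y]$. Otherwise $Y$ is \emph{nonparadoxical}. It is \emph{completely nonparadoxical} if $(n+1)[Y]\not\le n[Y]$ for every $n\in\mathbb N$. An invariant probability measure $\mu$ of a minimal action makes every such $Y$ completely nonparadoxical: $[Z]\mapsto\sum_i\mu(Z_i)$ is well defined, additive and order preserving, and $\mu(Y)>0$ because finitely many translates of $Y$ cover $X$.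

\begin{example}[an odometer]\label{ex:odometer}
Let every generator of $F_r$ act on the $2$-adic integers by $x\mapsto x+1$. The orbits $x+\mathbb Z$ are dense and Haar measure is invariant. The action is not topologically free, since the kernel of $F_r\to\mathbb Z$ acts trivially.
\end{example}

\begin{example}[the boundary]\label{ex:boundary}
Let $F_2=\langle a,b\rangle$ act on the Cantor set $X=\partial F_2$ of infinite reduced words in $a^{\pm1},b^{\pm1}$ by concatenation and cancellation. For a finite reduced word $w$ let $X_w$ be the clopen set of words that begin with $w$. The action is minimal: given $x$ and $w$, one of the four letters $c$ makes $wcx$ reduced, and then $wcx\in X_w$. It is topologically free: if $tx=x$ with $t\neq e$, then $t$ removes an initial segment of $x$ and inserts one of a different length, so $x$ is eventually periodic; such words are countable, while nonempty open sets are not. The space $X$ is paradoxical, since $X=a^{-1}X_a\cup X_{a^{-1}}=b^{-1}X_b\cup X_{b^{-1}}$, and so there is no invariant probability measure.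
\end{example}

\subsection{The question}

The following facts are known. We use (K1) in the proof of Theorem~\ref{thm:free}; (K2) and (K3) serve as motivation only.
\begin{itemize}
\item[(K1)] For a minimal action of $F_r$ on a compact metrizable space $X$, the following are equivalent: there is an invariant probability measure on $X$; $C(X)\rtimes_{\mathrm{red}}F_r$ is MF; $C(X)\rtimes_{\mathrm{red}}F_r$ is stably finite.
\item[(K2)] If moreover $X$ is zero-dimensional, these conditions are equivalent to complete nonparadoxicality of every nonempty clopen subset of $X$, and also to complete nonparadoxicality of some nonempty clopen subset of $X$.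
\item[(K3)] (R\o rdam and Sierakowski, Theorem~5.4.) If a minimal action of $F_r$ on the Cantor set $X$ is topologically free and every nonempty clopen subset of $X$ is paradoxical, then $C(X)\rtimes_{\mathrm{red}}F_r$ is purely infinite.
\end{itemize}
Kerr and Nowak \cite{KN} pose the following problem.
\begin{quote}
\emph{Is $C(X)\rtimes_{\mathrm{red}}F_r$ either MF or purely infinite for every minimal, topologically free action of $F_r$ on the Cantor set $X$?}
\end{quote}
The known facts come close to a positive answer. Suppose the crossed product is not MF. By (K1) and (K2), each nonempty clopen $Y$ satisfies $(n+1)[Y]\le n[Y]$ for some $n$, while (K3) requires this with $n=1$. Adding $[Y]$ repeatedly gives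
\begin{equation}\label{eq:kn}
k[Y]\le n[Y]\qquad\text{for all }k\ge n .
\end{equation}
In particular $(n+1)\cdot2[Y]\le n[Y]$, and if the type semigroup is almost unperforated, then $2[Y]\le[Y]$ and (K3) applies. What is missing is the permission to divide an inequality between sets by an integer. Our starting point is that this division can be carried out in $C(X)$, at the price of replacing indicator functions by weights.

\subsection{Results}

\begin{theorem}\label{thm:free}
Let $F_r$, $r\ge2$, act minimally on the Cantor set $X$, or on any compact metrizable space $X$. Then exactly one of the following holds: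
\begin{itemize}
\item[(1)] there is an invariant probability measure on $X$, and $C(X)\rtimes_{\mathrm{red}}F_r$ is MF;
\item[(2)] there is none, and $C(X)\rtimes_{\mathrm{red}}F_r$ is simple and purely infinite.
\end{itemize}
\end{theorem}

So the answer is yes, with or without topological freeness; Examples~\ref{ex:odometer} and~\ref{ex:boundary} realize the two alternatives. The proof does not use almost unperforation, and we do not decide whether $S(X,F_r,\mathcal C_X)$ is always almost unperforated. For alternative (2), one combinatorial property of $F_r$ suffices.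

\begin{definition}[de la Harpe]\label{def:powers}
A group $G\ne\{e\}$ is a \emph{Powers group} if for every finite nonempty $T\subseteq G\setminus\{e\}$ and every $N\ge1$ there are a partition $G=C\sqcup D$ and $s_1,\dots,s_N\in G$ such that $gC\cap C=\emptyset$ for $g\in T$, and $s_jD\cap s_lD=\emptyset$ for $j\ne l$.
\end{definition}

\begin{theorem}\label{thm:minimal}
Let $G$ be a Powers group acting minimally on a compact Hausdorff space $X$, and let $A=C(X)\rtimes_{\mathrm{red}}G$. The following are equivalent:
\begin{itemize}
\item[(i)] there is no $G$-invariant probability measure on $X$;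
\item[(ii)] for every nonzero $a\in A_+$ there is $w\in A$ with $w^*aw=1$;
\item[(iii)] $A$ is purely infinite (and then simple);
\item[(iv)] $A$ is not stably finite;
\item[(v)] $A$ has no tracial state.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:unit}
Let $G$ be a Powers group acting on a compact Hausdorff space $X$, and let $A=C(X)\rtimes_{\mathrm{red}}G$. The following are equivalent:
\begin{itemize}
\item[(a)] the unit of $A$ is properly infinite;
\item[(b)] there is no $G$-invariant probability measure on $X$;
\item[(c)] $A$ has no tracial state.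
\end{itemize}
\end{theorem}

All three theorems rest on Proposition~\ref{prop:key}: in the absence of an invariant measure, a lower bound for the identity coefficient of a self-adjoint finite sum $q$ yields $c\in A$ with $c^*qc$ bounded below. Sections~\ref{sec:powers} and~\ref{sec:fractional} prepare its two ingredients, one from the group and one from the action, and Section~\ref{sec:key} combines them.

\section{The reduced crossed product}\label{sec:crossed}

Let a group $G$ act on a compact Hausdorff space $X$, and fix a faithful unital representation $C(X)\subseteq B(H)$. On $\ell^2(G,H)$ let $f\in C(X)$ and $s\in G$ act by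
\[
(f\xi)(g)=(g^{-1}.f)\,\xi(g),\qquad(u_s\xi)(g)=\xi(s^{-1}g).
\]
The $u_s$ form a unitary representation of $G$, and $u_sfu_s^*=s.f$. Hence the finite sums $\sum_gf_gu_g$ form a $*$-algebra $A_c$. Its norm closure is the reduced crossed product $A=C(X)\rtimes_{\mathrm{red}}G$.

For $V\subseteq G$ let $P_V$ be the projection onto $\ell^2(V,H)$. In general it does not lie in $A$, but it commutes with $C(X)$, and $u_sP_Vu_s^*=P_{sV}$. Let $d=\sum_gf_gu_g\in A_c$ and let $C\subseteq G$ satisfy $gC\cap C=\emptyset$ for all $g\ne e$ with $f_g\ne0$. For such $g$ we have $P_Cf_gu_gP_C=f_gP_CP_{gC}u_g=0$, and therefore $P_CdP_C=f_eP_C$.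

The case $C=\{t\}$ applies to every $d$. Since $f\mapsto fP_{\{e\}}$ is a faithful representation of $C(X)$, the identity $P_{\{e\}}dP_{\{e\}}=f_eP_{\{e\}}$ shows that $\mathbb E(d)=f_e$ is well defined, contractive and positive. It extends to the \emph{conditional expectation} $\mathbb E\colon A\to C(X)$, which satisfies $\mathbb E(fdf')=f\,\mathbb E(d)f'$ for $f,f'\in C(X)$. It is \emph{faithful}: if $a\in A_+$ and $\mathbb E(a)=0$, then $P_{\{t\}}aP_{\{t\}}=\mathbb E(a)P_{\{t\}}=0$, so $a^{1/2}P_{\{t\}}=0$ for all $t$ and $a=0$. The coefficients $f_g=\mathbb E(du_g^*)$ of $d\in A_c$ are unique; in particular the $u_g$ are linearly independent. Put $\operatorname{supp}d=\{g:f_g\ne0\}$. With this notation,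
\begin{equation}\label{eq:compress}
P_CdP_C=\mathbb E(d)P_C\quad\text{if $d\in A_c$ and $gC\cap C=\emptyset$ for all $g\in\operatorname{supp}d\setminus\{e\}$.}
\end{equation}
On $\ell^2(C,H)$ the operator $d$ cannot be told apart from its identity coefficient. The paper exploits this identity for large sets $C$.

We also use repeatedly that if $P_1,\dots,P_N$ are mutually orthogonal projections and $z_j=P_jz_j$, then $z_j^*z_l=0$ for $j\ne l$, so
\begin{equation}\label{eq:orth}
\Big(\sum_jz_j\Big)^*\Big(\sum_jz_j\Big)=\sum_jz_j^*z_j .
\end{equation}
Inequalities between elements of $A$ may be checked in $B(\ell^2(G,H))$, as positivity does not depend on the ambient $C^*$-algebra.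

\begin{lemma}\label{lem:trace}
If $\tau$ is a tracial state on $A$, then $\tau|_{C(X)}$ is an invariant probability measure. If $\mu$ is an invariant probability measure on $X$, then $\mu\circ\mathbb E$ is a tracial state on $A$, and it is faithful if the action is minimal.
\end{lemma}

\begin{proof}
The first claim is $\tau(t.f)=\tau(u_tfu_t^*)=\tau(f)$. For the second, $\tau=\mu\circ\mathbb E$ is a state, and by linearity and continuity it suffices to compare $\tau(fu_g\,f'u_h)$ with $\tau(f'u_h\,fu_g)$. Both vanish unless $h=g^{-1}$. In that case they equal $\mu(f\cdot g.f')$ and $\mu(f'\cdot g^{-1}.f)$, and the first function is the $g$-translate of the second. Now let the action be minimal and $0\ne f\in C(X)_+$. Finitely many translates $t_1U,\dots,t_kU$ of $U=\{f>0\}$ cover $X$, so $\sum_it_i.f\ge\delta$ for some $\delta>0$, and $k\mu(f)\ge\delta$. Thus $\mu$ is faithful, and so is $\mathbb E$.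
\end{proof}

Identity \eqref{eq:compress} needs finite support, so positive elements of $A$ must be approximated. It is convenient to approximate from below.

\begin{lemma}\label{lem:below}
For $a\in A_+$ and $\kappa>0$ there is $b=b^*\in A_c$ with $b\le a$ and $\mathbb E(b)\ge\mathbb E(a)-2\kappa$.
\end{lemma}

\begin{proof}
Choose $a_0\in A_c$ with $\|a-a_0\|\le\kappa$; replacing $a_0$ by $(a_0+a_0^*)/2$, assume $a_0=a_0^*$. Then $a-\kappa\le a_0\le a+\kappa$, so $b=a_0-\kappa$ satisfies $a-2\kappa\le b\le a$. Apply $\mathbb E$.
\end{proof}

\section{Powers groups and averaging}\label{sec:powers}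

In Definition~\ref{def:powers} both pieces of the partition are small: $C$ is disjoint from a translate of itself, and $D$ has $N$ disjoint translates. In a finite group, $N=3$ would give $|G|=|C|+|D|\le|G|/2+|G|/3$. Hence \emph{Powers groups are infinite}.

\begin{lemma}\label{lem:freepowers}
$F_r$ is a Powers group for $r\ge2$.
\end{lemma}

\begin{proof}
Let $a,b$ be two of the free generators. Let $D_0$ be the set of reduced words that begin with $a^{\pm1}$, and $C_0=F_r\setminus D_0$. The sets $b^jD_0$, $j\ge1$, are pairwise disjoint, as $b^jD_0$ consists of the words that begin with $b^ja^{\pm1}$. If the reduced word of $g$ begins and ends with letters in $\{a^{\pm1}\}$, then for $h\in C_0$ the product $gh$ is reduced as written and begins with $a^{\pm1}$, so $gC_0\subseteq D_0$.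

A finite set $T\subseteq F_r\setminus\{e\}$ is brought into this form by conjugation. Let $m$ exceed the length of every $g\in T$. Either $g=a^p$ with $p\ne0$, and then $a^mga^{-m}=a^p$; or the reduced word of $g$ is $a^pg'a^q$ with $g'$ nonempty, beginning and ending with letters other than $a^{\pm1}$, and then $a^mga^{-m}=a^{m+p}g'a^{q-m}$ with $m+p>0>q-m$. In both cases $(a^mga^{-m})C_0\subseteq D_0$. Put $C=a^{-m}C_0$, $D=a^{-m}D_0$, $s_j=b^ja^m$. Then $gC=a^{-m}(a^mga^{-m})C_0\subseteq D$ for $g\in T$, and $s_jD=b^jD_0$.
\end{proof}

We shall want the translates of $D$ to lie in $C$, where \eqref{eq:compress} applies. This costs nothing.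

\begin{lemma}\label{lem:inside}
In Definition~\ref{def:powers} one can also achieve $s_jD\subseteq C$ for $j=1,\dots,N$.
\end{lemma}

\begin{proof}
Apply the definition with $N+1$ elements $s_0,\dots,s_N$, and replace $s_j$ by $s_0^{-1}s_j$ for $1\le j\le N$. The sets $s_0^{-1}s_jD$ are pairwise disjoint and disjoint from $s_0^{-1}s_0D=D$.
\end{proof}

\begin{lemma}[averaging]\label{lem:average}
Let $G$ act on $X$, let $T,C,D,s_1,\dots,s_N$ be as in Definition~\ref{def:powers}, and let $d\in A_c$ have $\operatorname{supp}d\subseteq T$. Then
\[
\Big\|\frac1N\sum_{j=1}^Nu_{s_j}du_{s_j}^*\Big\|\le\frac{2\|d\|}{\sqrt N}.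
\]
\end{lemma}

\begin{proof}
Put $x_j=u_{s_j}du_{s_j}^*$ and $P_j=P_{s_jD}$. The $P_j$ are mutually orthogonal and $1-P_j=P_{s_jC}$. Since $e\notin T$ we have $\mathbb E(d)=0$, so \eqref{eq:compress} gives $(1-P_j)x_j(1-P_j)=u_{s_j}P_CdP_Cu_{s_j}^*=0$. Hence
\[
\sum_jx_j=\sum_jP_jx_j+\sum_j(1-P_j)x_jP_j .
\]
Identity \eqref{eq:orth} applies to the first sum and to the adjoint $\sum_jP_jx_j^*(1-P_j)$ of the second. Each summand has norm at most $\|d\|$, so each sum has norm at most $\sqrt N\|d\|$.
\end{proof}

\section{Fractional paradoxical decompositions}\label{sec:fractional}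

Let us divide \eqref{eq:kn} by $k$, for $Y=X$. The inequality $k[X]\le n[X]$ provides a partition $X\times\{1,\dots,k\}=\bigsqcup_jW_j\times\{n_j\}$ and group elements $t_j$ such that the sets $t_jW_j\times\{m_j\}$ are disjoint subsets of $X\times\{1,\dots,n\}$. Each point of $X$ lies in $W_j$ for exactly $k$ indices $j$, and in $t_jW_j$ for at most $n$. So the functions $h_g=\frac1k\sum_{j:\,t_j=g}1_{W_j}$ satisfy
\[
\sum_gh_g=1,\qquad\sum_gg.h_g\le\frac nk ,
\]
and $n/k$ is as small as we like. Think of a unit of mass at every point $x$, of which the portion $h_g(x)$ is sent to $gx$; then every point receives at most $n/k$. An invariant measure $\mu$ forbids this, since $\mu(\sum_gg.h_g)=\mu(\sum_gh_g)=1$. The next lemma is the converse, and it needs neither clopen sets nor minimality.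

\begin{lemma}\label{lem:fractional}
Let an infinite group $G$ act on a compact Hausdorff space $X$ without invariant probability measure. For every $\varepsilon>0$ there are a finite nonempty set $S\subseteq G\setminus\{e\}$ and $h_g\in C(X)_+$, $g\in S$, with
\begin{equation}\label{eq:fractional}
\sum_{g\in S}h_g=1,\qquad\sum_{g\in S}g.h_g\le\varepsilon .
\end{equation}
\end{lemma}

\begin{proof}
Call a finitely supported family $(h_g)_{g\in G}$ in $C(X)_+$ with $\sum_gh_g=h$ a \emph{decomposition} of $h$. Let $\mathcal D\subseteq C(X,\mathbb R)$ be the set of all sums $\sum_gg.h_g$ over decompositions of $1$. It contains $1$, and it is convex because convex combinations of decompositions of $1$ are decompositions of $1$. The set $\mathcal V=\{f:\max f<\varepsilon\}$ is nonempty, open and convex. We first show $\mathcal D\cap\mathcal V\ne\emptyset$.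

\emph{Separation.} Suppose not. The Hahn--Banach separation theorem gives a nonzero continuous linear functional $\mu$ on $C(X,\mathbb R)$ and $\alpha\in\mathbb R$ with $\mu(f)<\alpha\le\mu(f')$ for $f\in\mathcal V$, $f'\in\mathcal D$. If $p\ge0$, then $-np\in\mathcal V$ and so $-n\mu(p)<\alpha$ for all $n$, whence $\mu(p)\ge0$. Thus $\mu$ is positive, $|\mu(f)|\le\|f\|\mu(1)$ forces $\mu(1)>0$, and after rescaling $\mu(1)=1$. The constants below $\varepsilon$ lie in $\mathcal V$, so $\alpha\ge\varepsilon$ and $\mu\ge\varepsilon$ on $\mathcal D$.

\emph{Making the measure invariant.} The measure $\mu$ need not be invariant; we only know that no way of moving the function $1$ brings its $\mu$-mass below $\varepsilon$. So we measure a function by the least mass to which it can be moved. For $h\in C(X)_+$ let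
\[
\nu(h)=\inf\Big\{\sum_g\mu(g.h_g):(h_g)\text{ a decomposition of }h\Big\}.
\]
Then $0\le\nu(h)\le\mu(h)$, by the decomposition with $h_e=h$, and $\nu(1)=\inf_{\mathcal D}\mu\ge\varepsilon$. Invariance is built in. The decompositions of $t.h$ are the families $(t.h_g)$ with $(h_g)$ a decomposition of $h$, and $\sum_g\mu(g.(t.h_g))=\sum_g\mu((gt).h_g)$ is the sum attached to the decomposition $h'_{gt}=h_g$ of $h$. As $(h_g)\mapsto(h'_g)$ permutes the decompositions of $h$, we get $\nu(t.h)=\nu(h)$.

\emph{Additivity.} Scaling decompositions gives $\nu(\lambda h)=\lambda\nu(h)$ for $\lambda\ge0$, and adding them termwise gives $\nu(h+k)\le\nu(h)+\nu(k)$. For the reverse inequality, split a decomposition $(h_g)$ of $h+k$ proportionally: let $h_g'=h_gh/(h+k)$ where $h+k>0$ and $h_g'=0$ elsewhere. The function $h'_g$ is continuous on the open set $\{h+k>0\}$, and also at a point where $h+k=0$, because $0\le h_g'\le h_g$ and $h_g\le h+k$ vanishes there. Put $h_g''=h_g-h_g'\ge0$. Then $\sum_gh_g'=h$ and $\sum_gh_g''=k$, so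
\[
\sum_g\mu(g.h_g)=\sum_g\mu(g.h'_g)+\sum_g\mu(g.h''_g)\ge\nu(h)+\nu(k).
\]
Hence $\nu$ is additive on $C(X)_+$. The formula $\nu(h-k)=\nu(h)-\nu(k)$ is then unambiguous, as $h-k=h_1-k_1$ gives $h+k_1=h_1+k$, and it defines an invariant positive linear functional. So $\nu/\nu(1)$ is an invariant probability measure, a contradiction.

\emph{Avoiding the identity.} We obtain a finite set $S_0$ and $(h_g)_{g\in S_0}$ satisfying \eqref{eq:fractional}. As $G$ is infinite, there is $g_0\notin S_0^{-1}$, that is, $e\notin S=S_0g_0$. Put $\tilde h_{gg_0}=g_0^{-1}.h_g$. Then $\sum_g\tilde h_{gg_0}=g_0^{-1}.1=1$ and $(gg_0).\tilde h_{gg_0}=g.h_g$, so \eqref{eq:fractional} holds for $S$ and $(\tilde h_s)_{s\in S}$.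
\end{proof}

Weights as in \eqref{eq:fractional} define the element $y=\sum_{g\in S}u_gh_g^{1/2}$ of $A_c$, with support in $S$. We compute
\[
y^*y=\sum_{g,g'}h_g^{1/2}\cdot\big((g^{-1}g').h_{g'}^{1/2}\big)\,u_{g^{-1}g'},\qquad yy^*=\sum_{g,g'}g.\big(h_g^{1/2}h_{g'}^{1/2}\big)\,u_{gg'^{-1}} .
\]
Only the terms with $g=g'$ contribute to the identity coefficient. Therefore
\begin{equation}\label{eq:y}
\begin{gathered}
\operatorname{supp}y^*y\subseteq S^{-1}S,\qquad\mathbb E(y^*y)=\sum_gh_g=1,\\
\operatorname{supp}yy^*\subseteq SS^{-1},\qquad\mathbb E(yy^*)=\sum_gg.h_g\le\varepsilon .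
\end{gathered}
\end{equation}
In expectation, $y$ is an isometry with small range. As an operator it need not be: when the sets $\{g.h_g>0\}$ overlap, $y^*y$ has terms off the identity, and $\|yy^*\|=\|y^*y\|\ge1$ is never small.

\begin{example}\label{ex:boundaryweights}
For $X=\partial F_2$ and $k\ge1$ put $W=X\setminus X_{a^{-1}}$, $W'=X_{a^{-1}}$, and let $h_{b^ia}=\frac1k1_W$ and $h_{b^ia^{-1}}=\frac1k1_{W'}$ for $1\le i\le k$. The images $b^iaW=X_{b^ia}$ and $b^ia^{-1}W'=X_{b^ia^{-2}}$ are pairwise disjoint, so \eqref{eq:fractional} holds with $\varepsilon=1/k$. Here $y=k^{-1/2}\sum_iv_i$ with $v_i=u_{b^ia}1_W+u_{b^ia^{-1}}1_{W'}$. Since $1_Yu_g^*u_{g'}1_{Y'}=u_g^*1_{gY\cap g'Y'}u_{g'}$, disjointness of the images gives $v_i^*v_i=1_W+1_{W'}=1$ and $v_i^*v_l=0$ for $i\ne l$. An honest paradoxical decomposition thus produces orthogonal isometries at once. The element $y$ is an isometry, and $yy^*$ is a projection of norm $1$ with $\mathbb E(yy^*)\le1/k$.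
\end{example}

\section{Averaging with normalization $N^{-1/2}$}\label{sec:key}

Let $G$ be a Powers group and let $q=q^*\in A_c$ satisfy $\mathbb E(q)\ge\kappa>0$. We look for $c\in A$ with $c^*qc$ bounded below. Lemma~\ref{lem:average}, applied to $d=q-\mathbb E(q)$, gives
\[
\frac1N\sum_ju_{s_j}qu_{s_j}^*\ge\frac1N\sum_js_j.\mathbb E(q)-\frac{2\|d\|}{\sqrt N}\ge\kappa-\frac{2\|d\|}{\sqrt N}.
\]
This bounds below a sum $\sum_jc_j^*qc_j$ of $N$ terms, and it holds whether or not there is an invariant measure. A single $c$ is a different matter. By \eqref{eq:compress}, an isometry $c$ with range in $\ell^2(C,H)$ would give $c^*qc=c^*\mathbb E(q)c\ge\kappa$. So we try to build, inside $A$, an element that is close to such an isometry.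

\subsection*{A model computation}

Let $F_2=\langle a,b\rangle$ act on any $X$. Let $D$ be the set of words that begin with $a^{\pm1}$, let $C$ be its complement, and let $O_j=b^jD\subseteq C$ for $1\le j\le N$. Take $y=u_a$ and
\[
c=N^{-1/2}\sum_{j=1}^Nk_j,\qquad k_j=u_{b^j}yu_{b^j}^*=u_{b^jab^{-j}} .
\]
Write $\delta_w\otimes\xi$ for the function with value $\xi$ at $w$ and $0$ elsewhere, with $\|\xi\|=1$; then $u_s(\delta_w\otimes\xi)=\delta_{sw}\otimes\xi$. If $w\notin O_j$, then $b^{-j}w\in C$, so $b^jab^{-j}w\in b^jaC\subseteq O_j$. A word $w$ lies in at most one $O_j$. Thus, with at most one exception, the $k_j$ send $\delta_w\otimes\xi$ to unit vectors supported in different sets $O_j\subseteq C$. For instance $c(\delta_e\otimes\xi)=N^{-1/2}\sum_j\delta_{b^jab^{-j}}\otimes\xi$ is a unit vector in $\ell^2(C,H)$. This is the reason for the factor $N^{-1/2}$: a sum of $N$ orthogonal unit vectors has length $\sqrt N$.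

Collect the good terms in $L=N^{-1/2}\sum_jk_j(1-P_{O_j})$ and the exceptional ones in $R=N^{-1/2}\sum_jk_jP_{O_j}$. By \eqref{eq:orth}, $L^*L=\frac1N\sum_j(1-P_{O_j})\ge1-\frac1N$, so $L$ is the almost isometry into $\ell^2(C,H)$ that we want. The remainder shrinks each $\delta_w\otimes\xi$ to length at most $N^{-1/2}$, but it is not small. The unit vector $\eta=N^{-1/2}\sum_j\delta_{b^ja^{-1}b^{-j}}\otimes\xi$ has its $j$th term in $\ell^2(O_j,H)$, so
\[
R\eta=\frac1N\sum_j\delta_e\otimes\xi=\delta_e\otimes\xi .
\]
The remainder gathers $N$ orthogonal vectors into one, and $\|R\|\ge1$. In general $L^*L$ is an average of compressions of conjugates of $y^*y$, while $RR^*=\frac1N\sum_jk_jP_{O_j}k_j^*$ is dominated by an average of conjugates of $yy^*$. The Powers property reduces the first to $\mathbb E(y^*y)$ and the second to $\mathbb E(yy^*)$. For $y=u_a$ both expectations are $1$. We need the first equal to $1$ and the second small, and this is \eqref{eq:y}.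

\subsection*{The general case}

\begin{proposition}\label{prop:key}
Let a Powers group $G$ act on a compact Hausdorff space $X$ without invariant probability measure. Let $q=q^*\in A_c$ satisfy $\mathbb E(q)\ge\kappa1$ with $\kappa>0$. Then there is $c\in A$ with $c^*qc\ge\frac\kappa41$.
\end{proposition}

\begin{proof}
\emph{Choices.} Put $M=\|q\|\ge\|\mathbb E(q)\|\ge\kappa$ and $\rho=\kappa/(12M)<1$. As $G$ is infinite, Lemma~\ref{lem:fractional} gives $S$ and $(h_g)$ for $\varepsilon=\rho^2/2$. Let $y=\sum_{g\in S}u_gh_g^{1/2}$ and $d=yy^*-\mathbb E(yy^*)$, and choose $N\ge2$ with $2\|d\|/\sqrt N\le\rho^2/2$. The set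
\[
T=\big(S\cup S^{-1}S\cup SS^{-1}\cup\operatorname{supp}q\big)\setminus\{e\}
\]
is finite and contains $S\neq\emptyset$. Take $C,D,s_1,\dots,s_N$ for $T$ and $N$ as in Lemma~\ref{lem:inside}. The sets $O_j=s_jD$ are pairwise disjoint subsets of $C$, and $G\setminus O_j=s_jC$. Let $k_j=u_{s_j}yu_{s_j}^*$ and
\[
c=N^{-1/2}\sum_{j=1}^Nk_j=L+R,\qquad L=N^{-1/2}\sum_jk_jP_{s_jC},\qquad R=N^{-1/2}\sum_jk_jP_{O_j}.
\]
The element $c$ lies in $A_c$; the operators $L$ and $R$ only serve to estimate it.

\emph{The operator $L$.} For $g\in S\subseteq T$ we have $gC\subseteq D$; here $e\notin S$ is used. So $yP_C=\sum_gP_{gC}u_gh_g^{1/2}=P_DyP_C$, and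
\[
k_jP_{s_jC}=u_{s_j}yP_Cu_{s_j}^*=u_{s_j}P_DyP_Cu_{s_j}^*=P_{O_j}k_jP_{s_jC}.
\]
Since $O_j\subseteq C$, this gives $L=P_CL$. Since $S^{-1}S\setminus\{e\}\subseteq T$, \eqref{eq:compress} and \eqref{eq:y} give $P_Cy^*yP_C=\mathbb E(y^*y)P_C=P_C$. By \eqref{eq:orth},
\[
L^*L=\frac1N\sum_ju_{s_j}P_Cy^*yP_Cu_{s_j}^*=\frac1N\sum_jP_{s_jC}=1-\frac1N\sum_jP_{O_j}.
\]
As $\sum_jP_{O_j}$ is a projection, $\frac12\le1-\frac1N\le L^*L\le1$.

\emph{The operator $R$.} Apply \eqref{eq:orth} to $R^*=N^{-1/2}\sum_jP_{O_j}k_j^*$:
\[
RR^*=\frac1N\sum_jk_jP_{O_j}k_j^*\le\frac1N\sum_ju_{s_j}yy^*u_{s_j}^*=\frac1N\sum_js_j.\mathbb E(yy^*)+\frac1N\sum_ju_{s_j}du_{s_j}^* .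
\]
The first term is at most $\varepsilon$ by \eqref{eq:y}. The second has norm at most $2\|d\|/\sqrt N$ by Lemma~\ref{lem:average}, since $\operatorname{supp}d\subseteq SS^{-1}\setminus\{e\}\subseteq T$. Hence $\|R\|^2\le\rho^2/2+\rho^2/2=\rho^2$.

\emph{Conclusion.} Since $\operatorname{supp}q\setminus\{e\}\subseteq T$, \eqref{eq:compress} gives
\[
L^*qL=L^*P_CqP_CL=L^*\mathbb E(q)P_CL=L^*\mathbb E(q)L\ge\kappa L^*L\ge\frac\kappa2 .
\]
The remaining terms of $c^*qc=L^*qL+L^*qR+R^*qL+R^*qR$ form a self-adjoint operator of norm at most $2M\rho+M\rho^2\le3M\rho=\kappa/4$. Therefore $c^*qc\ge\frac\kappa2-\frac\kappa4=\frac\kappa4$.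
\end{proof}

\begin{remark}
The absence of an invariant measure enters only through the bound on $R$, and the proposition fails without it. Let $X$ be a point, $G=F_2$ and $q=1+\frac12(u_a+u_a^*)$. Then $\mathbb E(q)=1$ and $q\ge0$. The unitary $u_a$ is a direct sum of bilateral shifts, one for each coset $\langle a\rangle w$, so $-1$ lies in its spectrum and $q$ is not invertible. If $c^*qc\ge\frac14$, then $q^{1/2}c(c^*qc)^{-1/2}$ is an isometry, hence a unitary by Lemma~\ref{lem:trace} and (F2). Then the self-adjoint element $q^{1/2}$ has a right inverse and is invertible, a contradiction.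
\end{remark}

\section{Proper infiniteness of the unit}\label{sec:unit}

Proposition~\ref{prop:key} needs a lower bound for $\mathbb E(q)$ on all of $X$. Elements built from the unitaries $u_g$ alone have constant expectation, so they satisfy such a bound without any assumption on the orbits.

\begin{proof}[Proof of Theorem~\ref{thm:unit}]
Lemma~\ref{lem:trace} gives (b)$\Leftrightarrow$(c), and (F1) gives (a)$\Rightarrow$(c). Assume (b). Let $B\subseteq A$ be the closed linear span of the $u_g$, a unital $C^*$-subalgebra (a copy of $C^*_{\mathrm{red}}(G)$). The map $\mathbb E$ sends the span of the $u_g$, and hence $B$, into $\mathbb C1$. Pick $g\ne e$. The self-adjoint element $h=u_g+u_g^*\in B$ is not a scalar, by linear independence of the unitaries, so its spectrum has at least two points. Choose nonzero continuous functions $\varphi_1,\varphi_2\ge0$ on the spectrum with $\varphi_1\varphi_2=0$, and let $a_i=\varphi_i(h)\in B_+$. Then $a_i\ne0$ and $a_1^{1/2}a_2^{1/2}=0$. As $\mathbb E$ is faithful, $\mathbb E(a_i)=3\kappa_i1$ with $\kappa_i>0$. Lemma~\ref{lem:below} gives $q_i=q_i^*\in A_c$ with $q_i\le a_i$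 and $\mathbb E(q_i)\ge\kappa_i$, and Proposition~\ref{prop:key} gives $c_i\in A$ with $c_i^*a_ic_i\ge c_i^*q_ic_i\ge\kappa_i/4$. The elements $v_i=a_i^{1/2}c_i(c_i^*a_ic_i)^{-1/2}$ are isometries in $A$, and $v_1^*v_2=0$ because $a_1^{1/2}a_2^{1/2}=0$. So (a) holds.
\end{proof}

\section{Minimal actions}\label{sec:minimal}

For an arbitrary nonzero $a\in A_+$, the function $\mathbb E(a)$ is positive only on some open set. Minimality lets us spread this set over $X$ by conjugating with an element $m=\sum_iu_{t_i}m_i$, where the $m_i^2$ form a partition of unity. The difficulty is that the cross terms of the conjugate may contribute to its identity coefficient, with unknown sign. They are removed by a choice of the open set.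

\begin{lemma}\label{lem:spread}
Let a group $G$ act minimally on a compact Hausdorff space $X$. Let $b=b^*\in A_c$ and $\kappa>0$ be such that $\mathbb E(b)>\kappa$ on a nonempty open set $U_0$. Then there is $m\in A_c$ with $\mathbb E(m^*bm)\ge\kappa1$.
\end{lemma}

\begin{proof}
Write $b=\sum_gf_gu_g$ and $T_0=\operatorname{supp}b$.

\emph{The set $U$.} There is a nonempty open $U\subseteq U_0$ such that each $g\in T_0$ satisfies $gU\cap U=\emptyset$ or $g|_U=\mathrm{id}$. Treat the elements of $T_0$ one after another, starting from $U_0$. If $g$ is the identity on the current open set, keep the set. If not, pick a point $x$ in it with $gx\ne x$, and disjoint open neighborhoods $V\ni x$ and $V'\ni gx$; intersect the current set with $V\cap g^{-1}V'$. The new set $U'$ contains $x$, and $gU'\subseteq V'$ is disjoint from $U'\subseteq V$. Both alternatives pass to subsets, so shrinking preserves what was achieved before.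

\emph{The element $m$.} By minimality there are $t_1,\dots,t_k$ with $\bigcup_it_i^{-1}U=X$. Omitting repetitions, we assume that the \emph{sets} $t_i^{-1}U$ are pairwise distinct. Let $(p_i)$ be a continuous partition of unity with $p_i=0$ outside $t_i^{-1}U$, and put $m_i=p_i^{1/2}$ and $m=\sum_iu_{t_i}m_i$. Then
\[
\mathbb E(m^*bm)=\sum_{i,l}m_im_l\,\mathbb E(u_{t_i}^*bu_{t_l}).
\]
From $u_{t_i}^*f_gu_gu_{t_l}=(t_i^{-1}.f_g)\,u_{t_i^{-1}gt_l}$ we read off $\mathbb E(u_{t_i}^*bu_{t_l})=t_i^{-1}.f_g$ with $g=t_it_l^{-1}$.

\emph{Cross terms.} Let $i\ne l$ and $g=t_it_l^{-1}$. If $g\notin T_0$, then $f_g=0$. Let $g\in T_0$, and note $t_i^{-1}U=t_l^{-1}g^{-1}U$. If $g|_U=\mathrm{id}$, then $g^{-1}U=U$ and $t_i^{-1}U=t_l^{-1}U$, contrary to distinctness. So $gU\cap U=\emptyset$, hence $t_i^{-1}U\cap t_l^{-1}U=t_l^{-1}(g^{-1}U\cap U)=\emptyset$ and $m_im_l=0$. All cross terms vanish.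

\emph{Diagonal terms.} We are left with $\mathbb E(m^*bm)=\sum_ip_i\cdot\big(t_i^{-1}.\mathbb E(b)\big)$. If $p_i(x)\ne0$, then $t_ix\in U\subseteq U_0$, so $(t_i^{-1}.\mathbb E(b))(x)=\mathbb E(b)(t_ix)>\kappa$. As $\sum_ip_i=1$, the claim follows.
\end{proof}

For a topologically free action the alternative $g|_U=\mathrm{id}$ occurs only for $g=e$. In general, elements $g\neq e$ that fix $U$ pointwise may leave coefficients of $m^*bm$ off the identity. These do no harm, because Proposition~\ref{prop:key} sees only $\mathbb E(m^*bm)$. The Powers property thus takes over the role of topological freeness.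

\begin{proof}[Proof of Theorem~\ref{thm:minimal}]
(i)$\Rightarrow$(ii). Let $0\ne a\in A_+$. As $\mathbb E$ is positive and faithful, there are $\kappa>0$ and a nonempty open set $U_0$ with $\mathbb E(a)>3\kappa$ on $U_0$. Lemma~\ref{lem:below} gives $b=b^*\in A_c$ with $b\le a$ and $\mathbb E(b)>\kappa$ on $U_0$. Lemma~\ref{lem:spread} gives $m\in A_c$ such that $q=m^*bm=q^*\in A_c$ has $\mathbb E(q)\ge\kappa$, and Proposition~\ref{prop:key} gives $c\in A$ with $c^*qc\ge\kappa/4$. With $z=mc$ we get $z^*az\ge z^*bz=c^*qc\ge\kappa/4$. So $z^*az$ is invertible, and $w=z(z^*az)^{-1/2}$ satisfies $w^*aw=1$.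

(ii)$\Rightarrow$(iii). A nonzero closed ideal contains a nonzero positive element $a$, hence $w^*aw=1$; so $A$ is simple. A nonzero abelian quotient would give a character of $A$, which is injective by simplicity; but $\dim A>1$, since $1$ and $u_g$ are linearly independent for $g\ne e$. Let $a,b\in A_+$ with $a$ in the closed ideal generated by $b$. If $b=0$, then $a=0$. Otherwise $w^*bw=1$ for some $w$, and $a=(wa^{1/2})^*b(wa^{1/2})$. In both cases $a\precsim b$.

(iii)$\Rightarrow$(iv) and (iii)$\Rightarrow$(v). By (F3) the unit is properly infinite. Apply (F1).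

(iv)$\Rightarrow$(i) and (v)$\Rightarrow$(i). If $\mu$ is an invariant probability measure, then $\mu\circ\mathbb E$ is a faithful tracial state by Lemma~\ref{lem:trace}. So (v) fails, and (iv) fails by (F2).

The five conditions are therefore equivalent, and they imply simplicity through (ii).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:free}]
If there is an invariant probability measure, the crossed product is MF by (K1), so (1) holds. If there is none, it is simple and purely infinite by Lemma~\ref{lem:freepowers} and Theorem~\ref{thm:minimal}, so (2) holds. The properties of the algebra exclude each other as well: by (K1) the MF property is equivalent to the existence of an invariant probability measure, and by Theorem~\ref{thm:minimal} pure infiniteness is equivalent to its nonexistence.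
\end{proof}

\begin{remark}
Let $X$ be the Cantor set and suppose alternative (2) holds. By (F3), the projection $1_Y$ is properly infinite in the crossed product for every nonempty clopen $Y$, whether or not $Y$ is paradoxical. The implication from nonparadoxical to completely nonparadoxical is therefore not needed for the dichotomy.
\end{remark}

\begin{remark}[the hypotheses of Theorem~\ref{thm:minimal}]
Minimality is used twice, in Lemma~\ref{lem:spread} and for the faithfulness of $\mu\circ\mathbb E$, and both uses are necessary. Let $F_2$ act on $X=\partial F_2\sqcup X'$ and let $p=1_{\partial F_2}$, a central projection of $A$. For $X'=\partial F_2$ condition (i) holds, but $w^*pw=1$ would give $1-p=w^*(1-p)pw=0$, so (ii) fails. For $X'$ a point, (i) fails, but with $v_1,v_2$ as in Example~\ref{ex:boundaryweights} the element $v_1+(1-p)$ is an isometry whose range is orthogonal to that of $v_2\neq0$, so (iv) holds.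

Some hypothesis on the group is necessary too. Let $G=F_2\times\{e,z\}$ with $z^2=e$ act on $\partial F_2$ with $z$ acting trivially. The action is minimal and satisfies (i), but $\frac12(1+u_z)$ is a central projection different from $0$ and $1$, so (ii) fails as above.
\end{remark}

\begin{thebibliography}{9}

\bibitem{KN}
David Kerr and Piotr W. Nowak, \emph{Residually finite actions and crossed products}, arXiv:1104.1216 (2011).

\bibitem{KR}
Kirchberg and R\o rdam, Amer. J. Math. \textbf{122} (2000).

\end{thebibliography}
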